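\title{Caristi's fixed point theorem for Baire class-1 functions in $\mathsf{ATR}_0$}

\begin{abstract}
We show that Caristi's fixed point theorem for Baire class-$1$ maps and lower semi-continuous potentials on complete separable metric spaces is provable in $\mathsf{ATR}_0$. Together with a known reversal, this makes the theorem equivalent to $\mathsf{ATR}_0$ over $\mathsf{RCA}_0$. The proof iterates the map along a pseudo-well-order and shows that the limit of the iterates at a cut is a fixed point, since otherwise the cut would be arithmetically definable. The argument covers maps of Baire class $k$ whose moved points are exhausted by closed sets on which the displacement is bounded below. Class $1$ is optimal: over $\mathsf{ACA}_0$, the theorem for Baire class-$2$ maps on $\mathbb N^{\mathbb N}$ implies that every set belongs to a coded $\omega$-model of $\mathsf{ATR}_0$, so it is not provable in $\mathsf{ATR}_0$.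
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(\mathcal X,d)$ be a complete metric space, let $V\colon\mathcal X\to[0,\infty)$ be lower semi-continuous, and let $f\colon\mathcal X\to\mathcal X$ satisfy
\begin{equation}\label{eq:caristi}
d(x,f(x))\le V(x)-V(f(x))\qquad\text{for all }x\in\mathcal X .
\end{equation}
We call $(\mathcal X,f,V)$ a \emph{Caristi system} and $V$ its \emph{potential}. Caristi's fixed point theorem states that $f$ has a fixed point. No continuity of $f$ is assumed. The potential is a budget: every move that $f$ makes is paid for by a drop in $V$.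

This reading suggests a proof by iteration. Start at a point $x_0=p$, put $x_{\beta+1}=f(x_\beta)$, and take limits at limit ordinals. By induction $d(x_\beta,x_\gamma)\le V(x_\beta)-V(x_\gamma)$ for $\beta<\gamma$. The limits exist because the values of $V$ decrease and are bounded below, and lower semi-continuity prevents $V$ from jumping up at a limit. If no $x_\beta$ with $\beta<\omega_1$ were fixed, then $V(x_{\beta+1})<V(x_\beta)$ for all such $\beta$, and a choice of rationals in these gaps would inject $\omega_1$ into $\mathbb Q$. How far one has to go depends on $f$. If $f$ is continuous, $\omega$ steps suffice, because $f(x_\omega)=\lim_n f(x_n)=\lim_n x_{n+1}=x_\omega$. If $f$ is only a pointwise limit of continuous functions, that is, of Baire class $1$, then $x_\omega$ need not be fixed; Section~\ref{sec:example} contains an example that needs $\omega\cdot2$ steps.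

Reverse mathematics measures which set existence axioms of second-order arithmetic a theorem requires. To state Caristi's theorem there, one takes $\mathcal X$ separable and represents $\mathcal X$, $f$ and $V$ by countable codes, recalled in Section~\ref{sec:prelim}. By \emph{Caristi's theorem for Baire class-$k$ functions} we mean the statement that every coded Caristi system $(\mathcal X,f,V)$, with $f$ of Baire class $k$ and $V$ total, has a point $x_*$ with $f(x_*)=x_*$. The system that matches the proof above is $\mathsf{ATR}_0$, which permits arithmetical recursion along any given countable well-order. It is shown in \cite{FSTY} that, over $\mathsf{RCA}_0$, Caristi's theorem for Baire class-$1$ functions implies $\mathsf{ATR}_0$, already when restricted to the Baire space $\mathbb N^{\mathbb N}$. The problem we address comes from the same paper: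
\begin{quote}
\emph{Is Caristi's theorem for Baire class-$1$ functions provable in $\mathsf{ATR}_0$?}
\end{quote}
The iteration proof does not settle this. In $\mathsf{ATR}_0$ we can iterate $f$ along each well-order $L\subseteq\mathbb N$, but a strictly decreasing family of reals indexed by a countable $L$ is no contradiction. The classical contradiction uses all countable well-orders at once, and $\omega_1$ is not an object of second-order arithmetic. One might therefore guess that the last step needs more than $\mathsf{ATR}_0$. The guess is wrong for class $1$ and right for class $2$.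

\begin{theorem}[$\mathsf{ATR}_0$]\label{thm:one}
Let $(\mathcal X,f,V)$ be a Caristi system with $f$ of Baire class $1$, and let $p\in\mathcal X$. Then there is $x_*\in\mathcal X$ with $f(x_*)=x_*$ and $d(p,x_*)\le V(p)-V(x_*)$.
\end{theorem}

Combining Theorem~\ref{thm:one} with the implication from \cite{FSTY} quoted above gives the exact strength.

\begin{corollary}\label{cor:equiv}
Over $\mathsf{RCA}_0$, Caristi's theorem for Baire class-$1$ functions is equivalent to $\mathsf{ATR}_0$.
\end{corollary}

The proof uses class $1$ only through the shape of the set of moved points, and we derive Theorem~\ref{thm:one} from the following statement. It is a scheme: one theorem of $\mathsf{ATR}_0$ for each numeral $k$.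

\begin{theorem}[$\mathsf{ATR}_0$, for each standard $k$]\label{thm:general}
Let $(\mathcal X,f,V)$ be a Caristi system with $f$ of Baire class $k$. Suppose that there are a sequence $(O_n)_{n\in\mathbb N}$ of codes for open sets and rationals $\delta_n>0$ such that for all $x\in\mathcal X$:
\begin{itemize}
\item[(i)] if $x\notin O_n$, then $d(x,f(x))\ge\delta_n$;
\item[(ii)] if $f(x)\ne x$, then $x\notin O_n$ for some $n$.
\end{itemize}
Then for every $p\in\mathcal X$ there is $x_*\in\mathcal X$ with $f(x_*)=x_*$ and $d(p,x_*)\le V(p)-V(x_*)$.
\end{theorem}

Conditions (i) and (ii) say that $\{x:f(x)\ne x\}$ is the union of the closed sets $\mathcal X\setminus O_n$, and that on each of them $f$ moves points by a definite amount. Without these conditions the conclusion is out of reach of $\mathsf{ATR}_0$ as soon as $k=2$.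

\begin{theorem}\label{thm:two}
Over $\mathsf{ACA}_0$, Caristi's theorem for Baire class-$2$ functions on $\mathbb N^{\mathbb N}$ implies that every set $Z\subseteq\mathbb N$ belongs to a coded $\omega$-model of $\mathsf{ATR}_0$. Consequently, $\mathsf{ATR}_0$ does not prove Caristi's theorem for Baire class-$2$ functions.
\end{theorem}

Section~\ref{sec:example} shows the idea behind Theorem~\ref{thm:general} on one example, Sections~\ref{sec:iteration} and~\ref{sec:cut} prove Theorems~\ref{thm:general} and~\ref{thm:one}, and Section~\ref{sec:two} proves Theorem~\ref{thm:two}.

\section{Systems, codes and pseudo-well-orders}\label{sec:prelim}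

\subsection{Subsystems of second-order arithmetic}

The language has variables for numbers and for sets of numbers. A formula is \emph{arithmetical} if it has no set quantifiers; set parameters are allowed. The classes $\Sigma^0_k$ and $\Pi^0_k$ count alternating unbounded number quantifiers in front of a bounded formula, and a formula is $\Sigma^1_1$ ($\Pi^1_1$) if it consists of an existential (universal) set quantifier followed by an arithmetical formula. The system $\mathsf{RCA}_0$ has the basic axioms for $+,\cdot,<,0,1$, induction for $\Sigma^0_1$ formulas and comprehension for $\Delta^0_1$ properties. The system $\mathsf{ACA}_0$ has the basic axioms, induction for sets, and comprehension for all arithmetical formulas. It proves induction for arithmetical formulas, that a bounded sequence of reals has an infimum and a supremum, and that a Cauchy sequence in a complete separable metric space converges.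

Fix a computable bijection $\langle\cdot,\cdot\rangle\colon\mathbb N^2\to\mathbb N$ with $\langle n,k\rangle\ge n$. A linear order $L$ is coded by the set of pairs $\langle i,j\rangle$ with $i\le_Lj$. Its field is $\{i:\langle i,i\rangle\in L\}$, and we write $i\in L$ for membership in the field. The statement $\mathrm{LO}(L)$ that $L$ is a linear order is $\Pi^0_1$. The statement $\mathrm{WO}(L)$ says that $L$ is a linear order with no sequence $i_0>_Li_1>_L\cdots$. A nonempty subset of a well-order has a least element, since otherwise repeated choice of the numerically least smaller element gives a descending sequence. Hence $\mathsf{ACA}_0$ proves transfinite induction along a well-order for arithmetical formulas: the set of counterexamples exists, and if it is nonempty it has a least element.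

For a set $G$ and $j\in L$ let
\[
G_j=\{a:\langle a,j\rangle\in G\},\qquad G^j=\{\langle b,j'\rangle\in G:j'<_Lj\}.
\]
The system $\mathsf{ATR}_0$ is $\mathsf{ACA}_0$ plus, for each arithmetical formula $\theta(a,j,S)$ with parameters, the axiom that for every well-order $L$ there is a set $G$ of pairs $\langle a,j\rangle$ with $j\in L$ such that $G_j=\{a:\theta(a,j,G^j)\}$ for all $j\in L$. Thus stage $j$ is defined arithmetically from the history $G^j$.

\subsection{Codes}

A \emph{complete separable metric space} $\mathcal X$ is coded by a nonempty set $A\subseteq\mathbb N$ and a pseudometric $d$ on $A$. A \emph{point} is a sequence $(c_m)$ from $A$ with $d(c_m,c_l)\le2^{-m}$ for $m<l$. The pseudometric extends to points by taking limits, and $x=y$ means $d(x,y)=0$. Elements of $A$ are points, as constant sequences. An \emph{open set} $O$ is coded by a list of balls $(c,\rho)$ with $c\in A$ and $\rho>0$ rational; $x\in O$ means that $d(x,c)<\rho$ for some listed ball.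

A code for a \emph{continuous function} $F\colon\mathcal X\to\mathcal X$ lists quadruples $(c_0,\rho_0,c_1,\rho_1)$ with $c_0,c_1\in A$ and $\rho_0,\rho_1>0$ rational, subject to the usual coherence conditions. We use two properties.
\begin{itemize}
\item[(F1)] If $(c_0,\rho_0,c_1,\rho_1)$ is listed and $d(x,c_0)<\rho_0$, then $d(F(x),c_1)\le\rho_1$.
\item[(F2)] For every point $x$ and $\varepsilon>0$ some listed quadruple has $d(x,c_0)<\rho_0$ and $\rho_1<\varepsilon$.
\end{itemize}
For $k\ge1$, a function of \emph{Baire class $k$} is coded by a family $F_{s_1,\dots,s_k}$ of codes for continuous functions such that all limits in $f(x)=\lim_{s_1}\cdots\lim_{s_k}F_{s_1,\dots,s_k}(x)$ exist for every point $x$. For $k=1$ this reads $f(x)=\lim_sF_s(x)$, and for $k=2$ we write $f(x)=\lim_s\lim_tF_{s,t}(x)$.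

A \emph{lower semi-continuous function} $V\colon\mathcal X\to[0,\infty)$ is coded by a sequence of triples $(a_n,\rho_n,q_n)$ with $a_n\in A$ and $\rho_n,q_n$ non-negative rationals, and
\[
V(x)=\sup\{q_n:d(x,a_n)<\rho_n\},\qquad\sup\varnothing=0 .
\]
Each triple is a promise that $V\ge q_n$ on an open ball. The function $V$ is \emph{total} if the supremum exists as a real number for every $x$. Totality is part of the definition of a coded Caristi system.

All relations that we need are arithmetical in the points and the codes. The relation $d(x,c)<\rho$ is $\Sigma^0_1$. For continuous $F$, we have $d(F(x),c)<\rho$ if and only if some listed quadruple has $d(x,c_0)<\rho_0$ and $d(c_1,c)+\rho_1<\rho$: one direction is (F1), and the other follows from (F2) with $2\varepsilon<\rho-d(F(x),c)$. If $y=\lim_sy_s$, then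
\begin{equation}\label{eq:limdef}
d(y,c)<\rho\iff\exists\rho'<\rho\ \exists s_0\ \forall s\ge s_0\ \ d(y_s,c)<\rho' .
\end{equation}
Applying \eqref{eq:limdef} $k$ times shows that $d(f(x),c)<\rho$ is arithmetical for $f$ of Baire class $k$. The formula grows with $k$, which is why $k$ is standard in Theorem~\ref{thm:general}. Finally, for rational $q\ge0$, $V(x)\le q$ holds if and only if $\forall n\,(d(x,a_n)<\rho_n\to q_n\le q)$. In particular, for a sequence $(x_i)$ of points, the sequence of reals $(V(x_i))$ exists in $\mathsf{ACA}_0$.

A recursion must output a specific sequence from $A$, not just a point up to equality. For a point $y$ let $\mathrm{Name}(y)$ be the sequence whose $m$-th term is the least $c\in A$ with $d(y,c)<2^{-m-1}$. It is a point equal to $y$, and it is defined arithmetically from the relation $d(y,c)<\rho$.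

\subsection{Limits controlled by the potential}

The next lemma is the only place where completeness and lower semi-continuity enter the proof of Theorem~\ref{thm:general}. It is used at limit stages of the iteration and again at the cut.

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:limit}
Let $I\subseteq\mathbb N$ be nonempty, let $(x_i)_{i\in I}$ be points, and put $v_i=V(x_i)$ and $\alpha=\inf_{i\in I}v_i$. Assume $d(x_i,x_j)\le|v_i-v_j|$ for all $i,j\in I$. Let $j_m$ be the least number in $I$ with $v_{j_m}\le\alpha+2^{-m}$. Then $y=\lim_mx_{j_m}$ exists, $V(y)\le\alpha$, and $d(x_i,y)\le v_i-\alpha\le V(x_i)-V(y)$ for all $i\in I$.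
\end{lemma}

\begin{proof}
For $m<l$ both $v_{j_m}$ and $v_{j_l}$ lie in $[\alpha,\alpha+2^{-m}]$, so $d(x_{j_m},x_{j_l})\le2^{-m}$ and $y$ exists. Letting $m\to\infty$ in $d(x_i,x_{j_m})\le|v_i-v_{j_m}|$ gives $d(x_i,y)\le v_i-\alpha$. If $V(y)>\alpha$, there is $n$ with $q_n>\alpha$ and $d(y,a_n)<\rho_n$. Then $d(x_{j_m},a_n)<\rho_n$ for large $m$, so $q_n\le v_{j_m}\le\alpha+2^{-m}$ for large $m$, contradicting $q_n>\alpha$.
\end{proof}

\begin{remark}
Both hypotheses are needed for Caristi's theorem. On the incomplete space $(0,1]$, take $V(x)=x$ and $f(x)=x/2$. On $[0,1]$, take the same $V$ and $f$ for $x>0$ and put $V(0)=2$, $f(0)=1$; here $V$ is not lower semi-continuous at $0$. In both cases \eqref{eq:caristi} holds and $f$ has no fixed point.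
\end{remark}

\subsection{Pseudo-well-orders}

Our substitute for $\omega_1$ is the fact that well-ordering is not a $\Sigma^1_1$ property, so a $\Sigma^1_1$ property of all well-orders spills over to an ill-founded order. We recall two facts provable in $\mathsf{ACA}_0$ \cite[\S V.1]{Simpson}. A \emph{tree} is a set of finite sequences of numbers closed under initial segments. Its \emph{Kleene--Brouwer order} $\mathrm{KB}(T)$ puts $\sigma$ below $\tau$ if $\sigma$ properly extends $\tau$ or if $\sigma$ has the smaller entry at the first place where they differ; $\mathrm{KB}(T)$ is a well-order if and only if $T$ has no infinite path. The \emph{Kleene normal form theorem} says that each $\Sigma^1_1$ formula $\chi(n,P)$ is equivalent to $\exists h\,\forall m\,\theta(n,h{\upharpoonright}m,P)$, where $h$ ranges over functions $\mathbb N\to\mathbb N$ and $\theta$ is decidable in $P$.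

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:pwo}
Let $\varphi(L,P)$ be a $\Sigma^1_1$ formula and $P$ a set. If every well-order $L$ satisfies $\varphi(L,P)$, then some linear order $L$ that is not a well-order satisfies $\varphi(L,P)$.
\end{lemma}

\begin{proof}
Suppose not. Then $\mathrm{WO}(L)$ is equivalent, for all $L$, to the $\Sigma^1_1$ formula $\varphi'(L,P)$ given by $\mathrm{LO}(L)\wedge\varphi(L,P)$. Let $T_{e,n}$ be the tree of all $\sigma$ such that, for each $m\le|\sigma|$, the $e$-th machine with oracle $P$ does not halt on input $(n,\sigma{\upharpoonright}m)$ within $|\sigma|$ steps. These trees are uniformly computable in $P$. Let $\chi(n,P)$ be the $\Sigma^1_1$ formula $\exists L\,(L=\mathrm{KB}(T_{n,n})\wedge\varphi'(L,P))$, take $\theta$ from its normal form, and let $e$ be a machine that halts on $(n,\tau)$ exactly when $\theta(n,\tau,P)$ fails. The paths through $T_{e,n}$ are the functions $h$ with $\forall m\,\theta(n,h{\upharpoonright}m,P)$, so $\mathrm{WO}(\mathrm{KB}(T_{e,n}))$ is equivalent to $\neg\chi(n,P)$. For $n=e$ we get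
\[
\mathrm{WO}(\mathrm{KB}(T_{e,e}))\iff\neg\varphi'(\mathrm{KB}(T_{e,e}),P)\iff\neg\mathrm{WO}(\mathrm{KB}(T_{e,e})),
\]
a contradiction.
\end{proof}

An order obtained in this way is informally called a \emph{pseudo-well-order}. It is ill-founded, yet it carries the structure that $\varphi$ asserts. In particular, $\varphi$ may assert that countably many sets, defined arithmetically from that structure and from number parameters, have least elements.

\section{The idea in an example}\label{sec:example}

Let $\mathcal X=[0,2]$ and $V(x)=x$, so that \eqref{eq:caristi} says $f(x)\le x$. Put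
\[
f(x)=\frac x2\ \text{ for }0\le x\le1,\qquad f(x)=\frac{1+x}2\ \text{ for }1<x\le2 .
\]
This $f$ is of Baire class $1$: let $F_s$ agree with $f$ outside $(1,1+2^{-s})$ and be affine on $[1,1+2^{-s}]$. The only fixed point is $0$. From $p=2$ the iteration gives $x_n=1+2^{-n}$, $x_\omega=1$, $x_{\omega+n}=2^{-n}$ and $x_{\omega\cdot2}=0$.

By Lemma~\ref{lem:pwo} we may expect an iteration $(x_i)_{i\in L}$ along an ill-founded order $L$ that obeys the local rules: every non-maximal $i$ has a successor $i+1$, $x_{i+1}=f(x_i)$, limits are taken at limit elements, and $x_i$ is non-increasing in $i$. A descending sequence in $L$ yields a \emph{cut}: a nonempty initial segment $K$ with no largest element such that $L\setminus K$ is nonempty with no least element. The cut plays the role of $\omega_1$, and the candidate for a fixed point is $x_*=\inf_{i\in K}x_i$. The difficulty is that $x_*$ is not a term of the iteration, so the local rules say nothing about $f(x_*)$.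

If $f$ is continuous at $x_*$, then $x_{i+1}=f(x_i)$ passes to the limit along $K$, so $x_*$ is fixed. The bad case is $x_*=1$. Then $x_i>1$ for all $i\in K$, since $x_i=1$ would give $x_{i+1}=\frac12$ with $i+1\in K$. Consider the points that $f$ moves by at least $\frac14$, and the remaining points:
\[
C=[\tfrac12,1]\cup[\tfrac32,2],\qquad O=[0,\tfrac12)\cup(1,\tfrac32).
\]
The set $C$ is closed and contains $x_*$. A visit of the iteration to $C$ costs $\frac14$ of a budget of $2$, so there are at most $8$ visits, and we can fix $u\in K$ with $x_i\in(1,\frac32)$ for all $i\in K$ with $i\ge u$. Call an interval $[r,t]$ of $L$ \emph{good} if the points $x_i$, $i\in[r,t]$, lie in one closed interval contained in $O$, and let $E$ be the set of $g\ge u$ such that $[u,g]$ is covered by finitely many good intervals. If $g\in K$ and $g\ge u$, then $[u,g]$ is itself good, because the points lie in $[x_g,x_u]\subseteq(1,\frac32)$. If $g\notin K$, one interval of a finite cover of $[u,g]$ would contain all sufficiently large $i\in K$, and the corresponding closed interval in $O$ would contain the limit $1\notin O$. Therefore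
\[
E=\{i\in K:i\ge u\}.
\]
The cut $K$ came from a descending sequence over which we had no control, but $E$ is defined arithmetically from $(x_i)$, the element $u$ and the threshold $\frac14$. So we can demand in advance, as part of $\varphi$, that $\{g\ge u:g\notin E\}$ have a least element if it is nonempty. Here this set is $L\setminus K$, which has no least element, and the bad case is excluded.

On the true well-order $\omega\cdot2$, with $\omega$ in place of $K$, the same computation gives $E=\{i<\omega:i\ge u\}$, and the least element outside $E$ is $\omega$, where $x_\omega=1\in C$. This is how a genuine limit stage avoids being fixed: the limit is a term of the iteration, it is one more visit to $C$, and it pays. At a cut there is no such term.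

One might instead define the cut as $\{i:V(x_i)>\alpha\}$ with $\alpha=\inf_{i\in K}V(x_i)$. In general $\alpha$ is a real that is defined from $K$ itself, so $\varphi$ cannot mention it. The set $E$ needs only number parameters. In the general case $[u,g]$ need not be a single good interval, because the points $x_i$ may lie in different balls of $O$; this is the reason for finite covers.

\section{Iterations along linear orders}\label{sec:iteration}

Fix the data of Theorem~\ref{thm:general} and a point $p$, and let $P$ be one set that codes all of them. In a linear order $L$ we write $<$ for $<_L$ and $[r,t]=\{i\in L:r\le i\le t\}$, $[r,t)=\{i\in L:r\le i<t\}$. An element of $L$ is a \emph{limit} if it is not least and has no immediate predecessor.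

Let $X=(x_i)_{i\in L}$ be a family of points. An interval $[r,t]$ is \emph{$n$-good} if there are a ball $(c,\rho)$ listed in the code of $O_n$ and a rational $\eta>0$ with $d(x_i,c)\le\rho-\eta$ for all $i\in[r,t]$. The margin $\eta$ turns membership in an open ball into a closed condition, which survives passage to a limit. For $u\in L$ and $n\in\mathbb N$ let $E_{u,n}$ be the set of $g\ge u$ such that $[u,g]$ is covered by finitely many $n$-good intervals.

\begin{definition}\label{def:it}
$\mathrm{It}(L,X)$ is the conjunction of the following statements.
\begin{itemize}
\item[(a)] Every $x_i$ is a point, and $x_i=p$ if $i$ is least in $L$.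
\item[(b)] If $i$ is the immediate successor of $j$, then $x_i=f(x_j)$.
\item[(c)] If $i$ is a limit, then $\forall\varepsilon>0\ \exists j<i\ \forall h\in[j,i)\ \ d(x_h,x_i)\le\varepsilon$.
\item[(d)] If $j<i$, then $d(x_j,x_i)\le V(x_j)-V(x_i)$.
\item[(e)] Each of the following sets has a least element if it is nonempty: $L$; $\{j:j>i\}$ for $i\in L$; $\{g\ge u:g\notin E_{u,n}\}$ for $u\in L$ and $n\in\mathbb N$.
\end{itemize}
\end{definition}

Clauses (a)--(c) are the local rules. On a well-order, (d) follows from them by induction and (e) is automatic. On an ill-founded order neither is available for free, so we write them into the definition. A finite cover is coded by a number, so $E_{u,n}$ is arithmetical in $L$, $X$, $P$, uniformly in $u$ and $n$. Hence $\mathrm{It}(L,X)$ is arithmetical, and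
\[
\varphi(L,P)\ :\equiv\ \exists X\ \mathrm{It}(L,X)
\]
is $\Sigma^1_1$. The next lemma is the only use of transfinite recursion.

\begin{lemma}[$\mathsf{ATR}_0$]\label{lem:exists}
Every well-order $L$ satisfies $\varphi(L,P)$.
\end{lemma}

\begin{proof}
Define $x_i$ from the history $(x_j)_{j<i}$ by cases. If $i$ is least, or if some $x_j$ with $j<i$ is not a point, let $x_i=p$. Otherwise, if $i$ is the immediate successor of $j$, let $x_i=\mathrm{Name}(f(x_j))$. Otherwise $i$ is a limit. If $d(x_j,x_h)\le|V(x_j)-V(x_h)|$ for all $j,h<i$, let $x_i=\mathrm{Name}(y)$ for the point $y=\lim_mx_{j_m}$ that Lemma~\ref{lem:limit} gives for $I=\{j:j<i\}$; if not, let $x_i=p$. The case distinction is arithmetical, and so is the output: in the successor case because $d(f(x_j),c)<\rho$ is arithmetical, and in the limit case by \eqref{eq:limdef}, since the indices $j_m$ are defined arithmetically from the history. So $X=(x_i)_{i\in L}$ exists by arithmetical transfinite recursion.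

In every case $x_i$ is a point, so the default for non-points never applies, and (a) and (b) hold. The sets in (e) exist by arithmetical comprehension, so (e) holds because $L$ is a well-order. We prove (c) and (d) for $i$ by arithmetical transfinite induction on $i$, writing $v_j=V(x_j)$. For $i$ least there is nothing to prove.

Let $i$ be the successor of $j'$ and let $j\le j'$. By the induction hypothesis and \eqref{eq:caristi},
\[
d(x_j,x_i)\le d(x_j,x_{j'})+d(x_{j'},f(x_{j'}))\le(v_j-v_{j'})+(v_{j'}-v_i)=v_j-v_i .
\]

Let $i$ be a limit. By the induction hypothesis, $v_j$ is non-increasing in $j<i$ and $d(x_j,x_h)\le|v_j-v_h|$ for $j,h<i$. So $x_i=y$, and Lemma~\ref{lem:limit} gives (d) for $i$. With $\alpha=\inf_{j<i}v_j$, given $\varepsilon>0$ take $j<i$ with $v_j\le\alpha+\varepsilon$. For $h\in[j,i)$ we have $d(x_h,x_i)\le v_h-\alpha\le v_j-\alpha\le\varepsilon$, which is (c).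
\end{proof}

\section{The limit at a cut is a fixed point}\label{sec:cut}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
By Lemmas~\ref{lem:pwo} and~\ref{lem:exists} there are a linear order $L$ that is not a well-order and a family $X=(x_i)_{i\in L}$ with $\mathrm{It}(L,X)$. From here on only $\mathsf{ACA}_0$ is used. Put $v_i=V(x_i)$. By (d), $v_i$ is non-increasing in $i$ and $d(x_i,x_j)\le|v_i-v_j|$ for all $i,j\in L$. By (e), $L$ has a least element, written $0$, and every non-maximal $i$ has an immediate successor, written $i+1$.

\medskip\noindent\emph{Step 1: the cut.} Let $i_0>i_1>\cdots$ be a descending sequence in $L$ and $K=\{i\in L:\forall m\ \,i<i_m\}$. Then $K$ is an initial segment, and $0\in K$ because $0\le i_{m+1}<i_m$. The set $L\setminus K$ contains every $i_m$ and has no least element: if $i\notin K$, then $i\ge i_m>i_{m+1}\notin K$ for some $m$. Also $K$ has no largest element: if $i=\max K$, then $i<i_0$, so $i+1$ exists, and it would be least in $L\setminus K$.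

\medskip\noindent\emph{Step 2: the candidate.} Apply Lemma~\ref{lem:limit} with $I=K$. With $\alpha=\inf_{i\in K}v_i$ it gives a point $x_*$ such that
\begin{equation}\label{eq:star}
d(x_i,x_*)\le v_i-\alpha\le V(x_i)-V(x_*)\qquad\text{for all }i\in K .
\end{equation}
For $i=0$ this is $d(p,x_*)\le V(p)-V(x_*)$, by (a). It remains to show that $x_*$ is fixed. Suppose $f(x_*)\ne x_*$. By (ii) fix $n$ with $x_*\notin O_n$. Write $\delta=\delta_n$, and say ``good'' for ``$n$-good''.

\medskip\noindent\emph{Step 3: the iteration ends up in $O_n$ along $K$.} Let $G=\{i\in K:x_i\notin O_n\}$. For $i\in G$, clauses (d), (b) and hypothesis (i) give $v_i-v_{i+1}\ge d(x_i,f(x_i))\ge\delta$. If $g_1<\dots<g_N$ are in $G$, then $g_m+1\le g_{m+1}$ for $m<N$, so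
\[
N\delta\le\sum_{m=1}^N(v_{g_m}-v_{g_m+1})\le v_{g_1}-v_{g_N+1}\le v_0 .
\]
Hence $G$ is finite. Since $K$ has no largest element, there is $u\in K$ above all elements of $G$. Thus $x_i\in O_n$ for all $i\in K$ with $i\ge u$. Let $E=E_{u,n}$.

\medskip\noindent\emph{Step 4: $E\subseteq K$.} Suppose $g\in E\setminus K$, and let the good intervals $[r_l,t_l]$, $l<N$, cover $[u,g]$. We claim that one of them straddles the cut, that is, $r_l\in K$ and $t_l\notin K$. If not, choose $i\in K$ with $i\ge u$ and $i>t_l$ for every $l$ with $r_l\in K$; this is possible because these finitely many $t_l$ lie in $K$. As $u\le i<g$, we have $i\in[r_l,t_l]$ for some $l$. Then $r_l\le i$ gives $r_l\in K$, so $i>t_l$, a contradiction.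

Let $[r,t]$ be a straddling good interval, witnessed by $(c,\rho)$ and $\eta$. Given $\varepsilon>0$, take $j\in K$ with $v_j\le\alpha+\varepsilon$ and let $i=\max(r,j)$. Then $i\in K$ and $r\le i<t$, and $d(x_i,x_*)\le v_i-\alpha\le\varepsilon$ by \eqref{eq:star}. So $d(x_*,c)\le\rho-\eta+\varepsilon$ for every $\varepsilon>0$. Therefore $d(x_*,c)<\rho$ and $x_*\in O_n$, contrary to the choice of $n$.

\medskip\noindent\emph{Step 5: where $E$ stops.} By Step 4 the set $D=\{g\ge u:g\notin E\}$ contains $L\setminus K\ne\varnothing$. By (e) it has a least element $g$. We claim that $x_g\notin O_n$. Otherwise take a listed ball $(c,\rho)$ of $O_n$ and a rational $\eta>0$ with $d(x_g,c)\le\rho-2\eta$; then $[g,g]$ is good. There are three cases.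
\begin{itemize}
\item If $g=u$, then $[g,g]$ covers $[u,g]$.
\item If $g>u$ has an immediate predecessor $h$, then $h\ge u$, so $h\in E$ by minimality of $g$. A finite good cover of $[u,h]$ together with $[g,g]$ covers $[u,g]$.
\item If $g>u$ is a limit, then (c) gives $j<g$ with $d(x_h,x_g)\le\eta$ for all $h\in[j,g)$, and we may replace $j$ by $\max(j,u)$. Then $d(x_h,c)\le\rho-\eta$ for all $h\in[j,g]$, so $[j,g]$ is good. As $j\in E$, a finite good cover of $[u,j]$ together with $[j,g]$ covers $[u,g]$.
\end{itemize}
In each case $g\in E$, which is false. So $x_g\notin O_n$, and Step 3 gives $g\notin K$. Since $L\setminus K$ has no least element, there is $g'<g$ in $L\setminus K\subseteq D$, contradicting the minimality of $g$. Hence $f(x_*)=x_*$.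
\end{proof}

The two hypotheses on $(O_n)$ do different work. Hypothesis (i) makes visits to the complement of $O_n$ expensive, hence finite in number (Step 3). Openness of $O_n$ lets $E$ grow past every $g$ with $x_g\in O_n$ (Step 5), while the margin $\eta$ stops $E$ from crossing the cut when $x_*\notin O_n$ (Step 4), and (ii) provides such an $n$.

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $f=\lim_sF_s$. We verify the hypotheses of Theorem~\ref{thm:general} with $k=1$, indexing the open sets by pairs $(s_0,\delta)$ with $s_0\in\mathbb N$ and $\delta>0$ rational, and assigning the number $\delta$ to the pair $(s_0,\delta)$. Let $O_{s_0,\delta}$ list the balls $(c,\rho)$ for which there are $s\ge s_0$ and a quadruple $(c_0,\rho_0,c_1,\rho_1)$ in the code of $F_s$ with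
\[
d(c,c_0)+\rho<\rho_0\qquad\text{and}\qquad\rho+d(c,c_1)+\rho_1<\delta .
\]
The sequence of these codes exists by arithmetical comprehension. We claim that
\begin{equation}\label{eq:O}
x\in O_{s_0,\delta}\iff\exists s\ge s_0\ \ d(x,F_s(x))<\delta .
\end{equation}
If $d(x,c)<\rho$ for a listed ball, then $d(x,c_0)<\rho_0$, so (F1) gives $d(x,F_s(x))<\rho+d(c,c_1)+\rho_1<\delta$. Conversely, let $s\ge s_0$ and $d(x,F_s(x))<\delta-4\varepsilon$ with $\varepsilon>0$. By (F2) take a quadruple for $F_s$ with $d(x,c_0)<\rho_0$ and $\rho_1<\varepsilon$. Take a rational $\rho\in(0,\varepsilon)$ with $d(x,c_0)+2\rho<\rho_0$, and $c\in A$ with $d(x,c)<\rho$. Then $d(c,c_0)+\rho<\rho_0$, and $d(c,c_1)<\rho+(\delta-4\varepsilon)+\rho_1$ gives $\rho+d(c,c_1)+\rho_1<\delta$. So $(c,\rho)$ is listed, and its ball contains $x$.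

If $x\notin O_{s_0,\delta}$, then $d(x,F_s(x))\ge\delta$ for all $s\ge s_0$ by \eqref{eq:O}, and in the limit $d(x,f(x))\ge\delta$. This is (i). If $f(x)\ne x$, take a rational $\delta$ with $0<\delta<d(x,f(x))$. Since $F_s(x)\to f(x)$, there is $s_0$ with $d(x,F_s(x))\ge\delta$ for all $s\ge s_0$, so $x\notin O_{s_0,\delta}$. This is (ii).
\end{proof}

Since $A\ne\varnothing$, a starting point $p$ exists, so Theorem~\ref{thm:one} answers the question and Corollary~\ref{cor:equiv} follows. Class $1$ was used once: the right side of \eqref{eq:O} is an open condition because the approximations $F_s$ are continuous. For class $2$ the approximations $\lim_tF_{s,t}$ are only of class $1$, and this step breaks down. The next section shows that $\mathsf{ATR}_0$ has no way around it.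

\section{Baire class 2}\label{sec:two}

We build, from a set $Z$, a Caristi system on $\mathbb N^{\mathbb N}$ whose fixed points code $\omega$-models of $\mathsf{ATR}_0$ containing $Z$. A point is read as a table with countably many columns. Each column is reserved for one task that the model must perform, $f$ fills every empty column whose task is ready, and $V$ measures the empty columns. At a fixed point no task is left ready and undone.

The obstacle is that a model of $\mathsf{ATR}_0$ must perform recursions along every order that \emph{it regards} as well-founded, and this cannot be read off while the table is still growing. So we run the recursion along every linear order in the table. If it stalls, the set of stages not yet done has no least element. From that set we read off a descending sequence and put it into the table, so that the model sees that the order is ill-founded and owes nothing. Recognizing ``no least element'' is a $\Pi^0_2$ test, and it costs two limits.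

\subsection{A finite axiomatization of $\mathsf{ATR}_0$}

Let $X\oplus Y=\{2a:a\in X\}\cup\{2b+1:b\in Y\}$. Write $a\in W^S_{e,z}$ if the $e$-th machine with oracle $S$ halts on input $a$ within $z$ steps, and $a\in W_e^S$ if $\exists z\,(a\in W_{e,z}^S)$. The first relation is decidable from finitely many values of $S$. The second is a fixed $\Sigma^0_1$ formula in $a,e,S$, and every set that is $\Sigma^0_1$ in $S$ equals $W^S_e$ for some $e$. To have a single kind of recursion task, we reduce $\mathsf{ATR}_0$ to $\Sigma^0_1$ recursion. Let $\mathsf{Rec}_1$ be the sentence: for every well-order $L$, set $Y$ and number $e$ there is a set $G$ of pairs $\langle a,j\rangle$ with $j\in L$ such that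
\[
G_j=\{a:\langle a,j\rangle\in W_e^{Y\oplus G^j}\}\qquad\text{for all }j\in L .
\]

Every arithmetical formula $\theta$ is equivalent, for some $k\ge1$, to the last formula $A_k$ of a chain
\begin{equation}\label{eq:chain}
A_1=\exists b_1\,R,\qquad A_r=\exists b_r\,\neg A_{r-1}\quad(1<r\le k),
\end{equation}
with $R$ bounded: put $\theta$ in prenex form and write each $\forall$ as $\neg\exists\neg$. The formula $A_r$ has $b_k,\dots,b_{r+1}$ free in addition to the free variables of $\theta$.

\begin{lemma}\label{lem:rec}
$\mathsf{ACA}_0+\mathsf{Rec}_1$ and $\mathsf{ATR}_0$ prove the same sentences.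
\end{lemma}

\begin{proof}
The sentence $\mathsf{Rec}_1$ is the axiom of $\mathsf{ATR}_0$ for the formula $\langle a,j\rangle\in W_e^{Y\oplus S}$. Conversely, let $\theta(a,j,S)$ be arithmetical with chain \eqref{eq:chain}, let $L$ be a well-order, and let $Y$ code $L$ and the parameters. We spend $k$ stages of $\Sigma^0_1$ recursion on each stage of the recursion for $\theta$. Order $L\times\{1,\dots,k\}$ lexicographically. It is a well-order: in a descending sequence the first coordinates are non-increasing and cannot stay constant for more than $k$ terms, so they would contain a descending sequence in $L$. For an oracle $S$ let $S^{[j]}=\{\langle a',j'\rangle:j'<_Lj,\ \langle a',(j',k)\rangle\in S\}$. Let $e$ be a machine with oracle $Y\oplus S$ such that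
\begin{itemize}
\item on input $\langle(a,b_k,\dots,b_2),(j,1)\rangle$ it halts iff $\exists b_1\,R(a,j,b_k,\dots,b_1,S^{[j]})$;
\item on input $\langle(a,b_k,\dots,b_{r+1}),(j,r)\rangle$ with $r>1$ it halts iff there is $b_r$ with $\langle(a,b_k,\dots,b_r),(j,r-1)\rangle\notin S$.
\end{itemize}
Let $G$ be given by $\mathsf{Rec}_1$ and put $H=\{\langle a,j\rangle:\langle a,(j,k)\rangle\in G\}$. For $S=G^{(j,1)}$ we have $S^{[j]}=H^j$, so $G_{(j,1)}$ is the set of tuples satisfying $A_1$ with $H^j$ in place of $S$. The history $G^{(j,r)}$ contains all of stage $(j,r-1)$, so for $r=2,\dots,k$ in turn $G_{(j,r)}$ is the set of tuples satisfying $A_r$ with $H^j$ in place of $S$. For $r=k$ this says $H_j=\{a:\theta(a,j,H^j)\}$.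
\end{proof}

A \emph{coded $\omega$-model} is a set $W$, viewed as the structure $\mathcal M$ whose numbers are all natural numbers and whose sets are the sections $W_n$. For a sentence $\psi$, the statement $\mathcal M\models\psi$ is obtained by letting the set quantifiers of $\psi$ range over the $W_n$; it is arithmetical in $W$. Arithmetical formulas with parameters in $\mathcal M$ mean the same in $\mathcal M$ as outside. It is a textbook fact that $\mathsf{ACA}_0$ is finitely axiomatizable, so some finite set $T_0$ of its axioms implies all the others. By Lemma~\ref{lem:rec}, $T=T_0+\mathsf{Rec}_1$ is a finite axiomatization of $\mathsf{ATR}_0$, and a \emph{coded $\omega$-model of $\mathsf{ATR}_0$} is a coded $\omega$-model of each sentence of $T$.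

\subsection{Tables and correctness}

We work in $\mathsf{ACA}_0$ and fix $Z$. Let $\mathcal X=\mathbb N^{\mathbb N}$ with $d(x,y)=2^{-\nu}$ for the least $\nu$ with $x(\nu)\ne y(\nu)$; the dense set consists of the sequences $\sigma^\frown0^\infty$ with $\sigma$ a finite string. Column $n$ of $x$ consists of the \emph{flag} $x(\langle n,0\rangle)$ and the \emph{content} $M_n(k)=x(\langle n,k+1\rangle)$. The column is \emph{filled} if its flag is $1$ and \emph{unfilled} otherwise. Let $M_n^+=\{k:M_n(k)>0\}$ and $\mathrm{graph}(M_n)=\{\langle k,M_n(k)\rangle:k\in\mathbb N\}$. The sets $M_n^+$ of filled columns will form the model. To read column $m$ as an order, write $j<_mi$ for ``$\langle j,i\rangle\in M_m^+$ and $j\ne i$'', and let $\mathrm{field}(m)=\{i:\langle i,i\rangle\in M_m^+\}$; these notions make sense for every $x$.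

Column $0$ is reserved for $Z$. The other columns are matched, by a computable bijection, with the symbols $J(m,l,e)$, $R(m,l,e,i)$, $D(m,l,e)$ for $m,l,e,i\in\mathbb N$, and we use the symbol as a name for the column. Column $J(m,l,e)$ is to hold the $e$-th set $\Sigma^0_1$ in columns $m$ and $l$. Column $R(m,l,e,i)$ is to hold stage $i$ of the recursion with index $e$ and parameter $M_l^+$ along the order $M_m^+$. Column $D(m,l,e)$ is to hold a descending sequence in $M_m^+$ if that recursion stalls. The history and the set of unfinished stages of the recursion are
\begin{align*}
\Gamma^i_{m,l,e}&=\{\langle b,j\rangle:j<_mi,\ b\in M^+_{R(m,l,e,j)}\},\\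
U_{m,l,e}&=\{i\in\mathrm{field}(m):R(m,l,e,i)\text{ is unfilled}\}.
\end{align*}
Both are computable from $x$; we drop the subscripts when they are understood. The \emph{prerequisites} of a column $n\ne0$ are:
\begin{itemize}
\item for $J(m,l,e)$: columns $m,l$ are filled;
\item for $R(m,l,e,i)$: columns $m,l$ are filled, $\mathrm{LO}(M_m^+)$, $i\in\mathrm{field}(m)$, and $R(m,l,e,j)$ is filled for all $j<_mi$;
\item for $D(m,l,e)$: columns $m,l$ are filled and $\mathrm{LO}(M_m^+)$.
\end{itemize}
All of these are $\Pi^0_1$ in $x$.

An arbitrary point may contain false entries, and such points must not be fixed. We give them a high potential and send them to a default point. For $V$ to be lower semi-continuous the set of such points should be open, so an error must be visible on a finite part of the table. The claim ``$a\in W_e^S$'' cannot be refuted by finite evidence, but the claim ``$a$ enters $W_e^S$ first at step $z$'' can. So columns store halting times: let $\mathrm{wit}(a;e,S)=0$ if $a\notin W_e^S$, and otherwise let it be $1+z$ for the least $z$ with $a\in W^S_{e,z}$.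

A point $x$ is \emph{correct}, written $x\in\mathcal C$, if all flags are $0$ or $1$, unfilled columns have content identically $0$, column $0$ is filled with the characteristic function of $Z$, and every filled column $n\ne0$ satisfies its prerequisites and the following \emph{content clause}:
\begin{itemize}
\item for $n=J(m,l,e)$: $M_n(a)=\mathrm{wit}(a;e,\mathrm{graph}(M_m)\oplus\mathrm{graph}(M_l))$ for all $a$;
\item for $n=R(m,l,e,i)$: $M_n(a)=\mathrm{wit}(\langle a,i\rangle;e,M_l^+\oplus\Gamma^i)$ for all $a$;
\item for $n=D(m,l,e)$: $M_n(k+1)<_mM_n(k)$ for all $k$.
\end{itemize}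
The $J$-columns use graphs as oracles because a $D$-column stores a function, which $M_n^+$ alone does not determine. The equation $w=\mathrm{wit}(a;e,S)$ is $\Pi^0_1$ for $w=0$ and decidable for $w>0$, so correctness is $\Pi^0_1$ in $x\oplus Z$. Let $B$ be the set of strings $\sigma$ for which a systematic search for a violation succeeds within $|\sigma|$ steps while consulting only values of $x$ given by $\sigma$. Then $B$ is computable in $Z$ and closed under extension, and $x\notin\mathcal C$ if and only if $x{\upharpoonright}t\in B$ for some $t$. Let $x^0\in\mathcal C$ be the correct point in which only column $0$ is filled.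

\subsection{The function}

An unfilled column $n\ne0$ is \emph{eligible} in $x$ if its prerequisites hold and, in case $n=D(m,l,e)$, the set $U_{m,l,e}$ is nonempty and has no $<_m$-least element. The last condition says that $U\ne\varnothing$ and $\forall u\in U\,\exists u'\in U\ u'<_mu$. So eligibility is $\Pi^0_2$; write it as $\forall b\,\exists c\ Q(n,x,b,c)$, where $Q$ is decided by a computation that halts for every $x$ after reading finitely many values.

For $x\notin\mathcal C$ let $f(x)=x^0$. For $x\in\mathcal C$ let $f(x)$ be obtained from $x$ by filling all eligible columns at once. An eligible $J$- or $R$-column receives the content given by its content clause, evaluated in $x$. An eligible column $D(m,l,e)$ receives $k\mapsto u_k$, where $u_0$ is the numerically least element of $U$ and $u_{k+1}$ is the numerically least $u\in U$ with $u<_mu_k$. For example, $f(x^0)$ has $J(0,0,e)$ filled for every $e$, so it already lists all sets $\Sigma^0_1$ in $Z$.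

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:f}
The function $f$ maps $\mathbb N^{\mathbb N}$ into $\mathcal C$ and is of Baire class $2$.
\end{lemma}

\begin{proof}
Let $x\in\mathcal C$, and let $n\ne0$ be filled in $f(x)$. Then $n$ is filled or eligible in $x$, so its prerequisites hold in $x$. They guarantee that every column mentioned in the prerequisites and in the content clause of $n$ (namely $m$, $l$, and for an $R$-column the columns $R(m,l,e,j)$ with $j<_mi$) is filled in $x$. Such columns are unchanged in $f(x)$. Hence prerequisites and content clause hold for $n$ in $f(x)$, and $f(x)\in\mathcal C$. For $x\notin\mathcal C$ we have $f(x)=x^0\in\mathcal C$.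

For every $x$, $n\ne0$ and $t$ define a \emph{provisional content} $M_n^t$ by bounding all searches by $t$. For a $J$- or $R$-column, use the content clause with $\mathrm{wit}$ replaced by $\mathrm{wit}_t$, which is $1+z$ for the least $z<t$ at which the computation halts and $0$ if there is none. For a $D$-column let $M^t_n(0)$ be the least $u<t$ in $U$ and $M^t_n(k+1)$ the least $u<t$ in $U$ with $u<_mM^t_n(k)$, with value $0$ when no such $u$ exists. For each $k$ the value $M_n^t(k)$ is eventually constant in $t$, whether or not $n$ is eligible. For $\mathrm{wit}_t$ this holds because it changes at most once. For a $D$-column it follows by induction on $k$: once $M_n^t(k)$ has settled, $M_n^t(k+1)$ searches a fixed set, and it settles on the least element of that set, or on $0$ if the set is empty. Let $M_n^\infty=\lim_tM_n^t$. If $n$ is eligible, $M_n^\infty$ is the content that $f$ assigns.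

Let $F_{s,t}(x)=x^0$ if $x{\upharpoonright}t\in B$. Otherwise let $F_{s,t}(x)$ be obtained from $x$ by filling, with content $M_n^t$, each unfilled column $n\ne0$ that passes the test $\forall b<s\,\exists c<t\ Q(n,x,b,c)$. Each value of $F_{s,t}(x)$ is computed, uniformly and relative to $Z$, from finitely many values of $x$. So $F_{s,t}$ is continuous, and its code is obtained by listing the pairs of strings $(\sigma,\tau)$ such that $\sigma$ suffices to compute $\tau$ as an initial segment of the output. Convergence in $\mathbb N^{\mathbb N}$ means that each coordinate is eventually constant.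

If $x\notin\mathcal C$, then $F_{s,t}(x)=x^0$ for all large $t$ and all $s$, so both limits exist and equal $f(x)$. Let $x\in\mathcal C$ and fix $s$. A test that is passed at $t$ is passed at all larger $t$, and it is passed at some $t$ if and only if $\forall b<s\,\exists c\ Q(n,x,b,c)$. So $f_s(x)=\lim_tF_{s,t}(x)$ exists: it is $x$ with content $M_n^\infty$ filled into each unfilled column satisfying this condition. An eligible column satisfies it for all $s$. An unfilled column that is not eligible fails it for all $s>b$, where $b$ is such that $\neg\exists c\,Q(n,x,b,c)$. Hence $\lim_sf_s(x)=f(x)$.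
\end{proof}

\subsection{The potential}

Let $V(x)=\sum\{2^{-n}:\text{column }n\text{ is unfilled}\}$ for $x\in\mathcal C$, and $V(x)=2$ for $x\notin\mathcal C$. Since column $0$ of a correct point is filled, $V\le1$ on $\mathcal C$, and $V(x^0)=1$.

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:V}
$(\mathbb N^{\mathbb N},f,V)$ is a Caristi system.
\end{lemma}

\begin{proof}
Code $V$ by the triples $(\sigma^\frown0^\infty,2^{1-|\sigma|},q_\sigma)$, where $q_\sigma=2$ if $\sigma\in B$, and otherwise $q_\sigma=\sum\{2^{-n}:\langle n,0\rangle<|\sigma|,\ \sigma(\langle n,0\rangle)=0\}\le2$. We have $d(x,\sigma^\frown0^\infty)<2^{1-|\sigma|}$ if and only if the two sequences agree below $|\sigma|$, that is, $x$ extends $\sigma$. If $x\notin\mathcal C$, some initial segment is in $B$ and the supremum is $2$. If $x\in\mathcal C$, no initial segment is in $B$, the unfilled columns are those with flag $0$, and the numbers $q_{x\upharpoonright t}$ increase to $V(x)$. So the code is total and has the intended values.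

If $x\notin\mathcal C$, then $d(x,f(x))\le1=2-1=V(x)-V(x^0)$. If $x\in\mathcal C$ and $f(x)\ne x$, the first difference occurs at some $\nu=\langle n,k\rangle\ge n$ in a newly filled column $n$. Since $f(x)\in\mathcal C$ and its filled columns include $n$ and those of $x$, we get $d(x,f(x))=2^{-\nu}\le2^{-n}\le V(x)-V(f(x))$.
\end{proof}

\subsection{Fixed points are models}

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:model}
If $f(x)=x$, then $\mathcal M=\{M_n^+:\text{column }n\text{ of }x\text{ is filled}\}$ is a coded $\omega$-model of $\mathsf{ATR}_0$ containing $Z$.
\end{lemma}

\begin{proof}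
As a code take $W$ with $W_n=M_n^+$ for $n$ filled and $W_n=Z$ otherwise. By Lemma~\ref{lem:f}, $x=f(x)\in\mathcal C$, so $Z=M_0^+\in\mathcal M$. Since $f$ changes the flag of each eligible column, no column is eligible.

\medskip\noindent\emph{The axioms $T_0$.} If $m,l$ are filled, then $J(m,l,e)$ is filled, since otherwise it would be eligible, and its content clause gives $M^+_{J(m,l,e)}=W_e^{\mathrm{graph}(M_m)\oplus\mathrm{graph}(M_l)}$. So $\mathcal M$ contains every set that is $\Sigma^0_1$ in $\mathrm{graph}(M_m)\oplus\mathrm{graph}(M_l)$. In particular $\mathrm{graph}(M_m)\in\mathcal M$. As $k\in M_m^+$ is equivalent to $\langle k,0\rangle\notin\mathrm{graph}(M_m)$, we also obtain: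
\begin{equation}\label{eq:closure}
\text{if }X,Y\in\mathcal M\text{, then every set }\Sigma^0_1\text{ in }X\oplus Y\text{ is in }\mathcal M .
\end{equation}
The basic axioms and set induction hold in $\mathcal M$ because its numbers are all of $\mathbb N$. For a comprehension axiom in $T_0$, with formula $\theta$ and chain \eqref{eq:chain}, join the parameters into one $Y\in\mathcal M$ using \eqref{eq:closure}. The set of tuples satisfying $A_1$ is $\Sigma^0_1$ in $Y$, and the set for $A_r$ is $\Sigma^0_1$ in the set for $A_{r-1}$, so $k$ applications of \eqref{eq:closure} put the set defined by $\theta$ into $\mathcal M$.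

\medskip\noindent\emph{The axiom $\mathsf{Rec}_1$.} Let $L,Y\in\mathcal M$ with $\mathcal M\models\mathrm{WO}(L)$, and let $e\in\mathbb N$. The $R$-columns hold the stages of a recursion separately, but $\mathsf{Rec}_1$ asks for one set that contains them all. We therefore add a top element to $L$ and let the top stage copy its history. Let $L^+$ have field $\{0\}\cup\{i+1:i\in L\}$, with the elements $i+1$ (numerical successor) ordered as in $L$ and with $0$ on top. It is computable from $L$, so $L^+\in\mathcal M$. Choose filled $m,l$ with $M_m^+=L^+$ and $M_l^+=Y$. For a set $S$ let $S_-=\{\langle b,j\rangle:\langle b,j+1\rangle\in S\}$, and choose $e'$ such that for all oracles $S$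
\[
\langle a,0\rangle\in W_{e'}^{Y\oplus S}\iff a\in S_-,\qquad\langle a,i+1\rangle\in W_{e'}^{Y\oplus S}\iff\langle a,i\rangle\in W_e^{Y\oplus S_-}.
\]
Abbreviate $R(m,l,e',i)$ by $R(i)$, and let $\Gamma^i$ and $U$ refer to $m,l,e'$.

The column $n=D(m,l,e')$ is unfilled. Otherwise $M_n$ is a descending sequence in $L^+$ with $\mathrm{graph}(M_n)\in\mathcal M$; its terms $M_n(k+1)$ are not the top element, so $k\mapsto M_n(k+1)-1$ is a descending sequence in $L$ that belongs to $\mathcal M$ by \eqref{eq:closure}, contrary to $\mathcal M\models\mathrm{WO}(L)$. Next, $U=\varnothing$. If $U$ had an $L^+$-least element $i$, then $R(i)$ would be unfilled with all $R(j)$, $j<_mi$, filled, hence eligible. If $U$ were nonempty without a least element, the unfilled column $D(m,l,e')$ would be eligible.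

So all $R(i)$ with $i\in L^+$ are filled. Put $G=M^+_{R(0)}\in\mathcal M$. The content clause and the choice of $e'$ give
\[
G=(\Gamma^0)_-=\{\langle b,j\rangle:j\in L,\ b\in M^+_{R(j+1)}\}.
\]
For $j\in L$ this yields $G_j=M^+_{R(j+1)}$ and
\[
(\Gamma^{j+1})_-=\{\langle b,j'\rangle:j'<_Lj,\ b\in M^+_{R(j'+1)}\}=G^j .
\]
Hence
\[
G_j=\{a:\langle a,j+1\rangle\in W_{e'}^{Y\oplus\Gamma^{j+1}}\}=\{a:\langle a,j\rangle\in W_e^{Y\oplus G^j}\}.
\]
This property of $G$ is arithmetical, so it holds in $\mathcal M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
By Lemmas~\ref{lem:f} and~\ref{lem:V}, Caristi's theorem for Baire class-$2$ functions on $\mathbb N^{\mathbb N}$ gives a fixed point of $f$, and Lemma~\ref{lem:model} gives the model.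

Suppose that $\mathsf{ATR}_0$ proves Caristi's theorem for Baire class-$2$ functions. Then it proves that $T$ has a coded $\omega$-model $\mathcal M$. Reason in $\mathsf{ATR}_0$. Truth in $\mathcal M$ of a formula under an assignment (numbers to number variables, indices of sections to set variables) is defined arithmetically from the code of $\mathcal M$ and truth for shorter formulas. So recursion along $\omega$ gives a set $\mathrm{Sat}$ that obeys Tarski's clauses for all formulas. It declares each of the finitely many sentences of $T$ true, and by arithmetical induction on the length of proofs it declares every theorem of $T$ true. It declares $0=1$ false. Thus $\mathsf{ATR}_0$, and hence $T$, proves the consistency of $T$. By G\"odel's second incompleteness theorem $T$ is inconsistent. But $T$ holds in the standard model of second-order arithmetic, a contradiction.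
\end{proof}

\begin{remark}
For a correct $x$, the point is moved exactly when some column is eligible, and only the $D$-columns make this test $\Pi^0_2$. The system $\mathsf{ATR}_0$ cannot prove that the function $f$ built from $Z=\varnothing$ admits sets $O_n$ and numbers $\delta_n$ as in Theorem~\ref{thm:general}: if it did, that theorem with $k=2$ would give a fixed point, and the argument just given would apply.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FSTY}
David Fern\'andez-Duque, Paul Shafer, Henry Towsner, Keita Yokoyama,
\emph{Metric fixed point theory and partial impredicativity},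
arXiv:2302.08874 (2023).

\bibitem{Simpson}
Simpson, \emph{Subsystems of Second Order Arithmetic}.

\end{thebibliography}
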